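
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Hyperbolic components on which the Hausdorff dimension of the Julia set stays away from the conformal dimension}


\begin{abstract}
The conformal dimension of the Julia set is constant on a hyperbolic component of rational maps and bounds the Hausdorff dimension from below. Qiu and Yang asked whether it is always the infimum of the Hausdorff dimension over the component. We show that it is not, already in degree two: for every $\varepsilon>0$ there is a hyperbolic component in the moduli space of quadratic rational maps on which the conformal dimension is $1$, while the infimum of the Hausdorff dimension exceeds $2-\varepsilon$. The Julia sets in question are cut into small pieces by compact countable sets, which forces conformal dimension one; and every map of the component has a small renormalization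 that is uniformly close to a quadratic polynomial with large hyperbolic dimension.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\mathrm{Rat}_d$ be the space of rational maps $f:\widehat{\mathbb C}\to\widehat{\mathbb C}$ of degree $d\ge2$, and let $\mathcal M_d=\mathrm{Rat}_d/\mathrm{PSL}(2,\mathbb C)$ be the moduli space of such maps up to M\"obius conjugation. A rational map is \emph{hyperbolic} if every critical point is attracted to an attracting periodic cycle. A \emph{hyperbolic component} is a connected component of the set of hyperbolic maps in $\mathcal M_d$. For the Julia set $J(f)$ we write $\dim_HJ(f)$ for its Hausdorff dimension in the spherical metric; since M\"obius maps are bi-Lipschitz in that metric, this is a function on $\mathcal M_d$.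

A homeomorphism $h:X\to Y$ of metric spaces is \emph{quasisymmetric} if there is a homeomorphism $\eta$ of $[0,\infty)$ such that $d(hx,hy)\le\eta(t)\,d(hx,hz)$ whenever $d(x,y)\le t\,d(x,z)$. The \emph{conformal dimension} $\dim_CX$ of a compact space $X$ is the infimum of the Hausdorff dimensions of all metric spaces quasisymmetrically equivalent to $X$. It measures how much of the dimension of $X$ is forced by its quasisymmetric geometry.

By Ma\~n\'e--Sad--Sullivan, all Julia sets of maps in one hyperbolic component $\mathcal H$ are quasisymmetrically equivalent. So $\dim_C J(f)$ is constant on $\mathcal H$, and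
\begin{equation}\label{eq:trivial}
\dim_C J(f_0)\ \le\ \inf_{f\in\mathcal H}\dim_HJ(f)\qquad(f_0\in\mathcal H).
\end{equation}
On the left all quasisymmetrically equivalent metrics compete; on the right only the metrics that the sphere induces on the Julia sets of $\mathcal H$, a family with finitely many parameters. Equality says that the component itself finds a nearly optimal metric, perhaps by letting $f$ tend to the boundary of $\mathcal H$. It holds in the simplest case: the component of $z^2$ contains a map whose Julia set is a round circle, and both sides are $1$. Equality is also known whenever the Julia sets are homeomorphic to the product of a Cantor set and a circle. Qiu and Yang \cite{QY} asked whether it holds for every hyperbolic component of every $\mathcal M_d$.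

The answer is no, and $d=2$ suffices.

\begin{theorem}\label{thm:one}
There is a hyperbolic component $\mathcal H\subset\mathcal M_2$ with $\dim_CJ(f_0)=1$ for $f_0\in\mathcal H$, but $\inf_{f\in\mathcal H}\dim_HJ(f)>1$.
\end{theorem}

\begin{theorem}\label{thm:two}
For every $\varepsilon>0$ there is a hyperbolic component $\mathcal H\subset\mathcal M_2$ with $\dim_CJ(f_0)=1$ for $f_0\in\mathcal H$ and $\inf_{f\in\mathcal H}\dim_HJ(f)>2-\varepsilon$.
\end{theorem}

The Julia sets here are connected, so $1\le\dim_C\le\dim_H\le2$, and the gap in Theorem~\ref{thm:two} is as large as it can be, up to $\varepsilon$. Theorem~\ref{thm:two} contains Theorem~\ref{thm:one}. We state both because Theorem~\ref{thm:one} needs much less input: the facts about the Mandelbrot set that enter its proof can be checked by hand. We claim nothing about $d\ge3$.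

\subsection{The two mechanisms}

\emph{Conformal dimension one.} The components we use contain a map with two superattracting cycles, one of period $2$ and one of period $n\ge3$. The closures of the two Fatou components along the $2$-cycle touch at a fixed point, and their preimages form a connected tree of ``bubbles'' whose closure contains the Julia set $J$. A path that travels through bubbles meets $J$ only where it passes from one bubble to the next, hence in a countable set. Such paths can be used to cut the sphere, and pulling the cuts back by iterates yields compact \emph{countable} subsets of $J$ that meet all continua in $J$ of diameter $\ge\delta$, with $\delta$ as small as we please. For $p>1$ the curves of diameter $\ge d_0$ through one point have zero combinatorial $p$-modulus in the limit, and so have the curves of diameter $\ge d_0$ that meet a countable compact set. The modulus characterization of conformal dimension then gives $\dim_CJ=1$ (Sections~\ref{sec:criterion} and~\ref{sec:cutsets}).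

\emph{Hausdorff dimension bounded below.} We need this uniformly on the whole component, including near its boundary in $\mathcal M_2$. The idea is visible in a formal computation. Suppose that a critical point $1$ is mapped by $f^2$ close to a point $0$, which $f$ sends to a repelling fixed point $\infty$ of multiplier $a$, and that some points arbitrarily close to $\infty$ are mapped to $1$ by iterates of $f$. Then, to leading order,
\[
1+\delta\ \xrightarrow{\ f^2\ }\ s+A\delta^2\ \xrightarrow{\ f^j\ }\ 1+b\bigl(a^j(s+A\delta^2)-X_0\bigr)
\]
with constants $A,b,X_0$: the iterates near $\infty$ amount to multiplication by $a^j$ in a linearizing coordinate, and one then returns to $1$ along a fixed branch, $X_0$ being the coordinate of a point that is mapped to $1$. In the variable $x=M_j\delta$ with $M_j=bAa^j$ the return map is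
\[
x\ \longmapsto\ x^2+c,\qquad c=M_jb\,(a^js-X_0).
\]
So $f^{j+2}$ is, near $1$, a rescaled copy of $x^2+c$, with error tending to $0$ as $j\to\infty$. We arrange that this holds with \emph{uniform} error for all values $|\mu|\le1$ of the multiplier of the $2$-cycle. A hyperbolic component in which the renormalization has an attracting cycle of period $q$ is then trapped: along it, $\mu$ ranges in the unit disc and $c$ cannot leave a neighborhood of the closure of one hyperbolic component $W$ of the Mandelbrot set (Sections~\ref{sec:family} and~\ref{sec:trap}). The Hausdorff dimension is bounded below by means of expanding sets of $x^2+c$ for $c$ near $\overline W$ (Section~\ref{sec:lower}). For Theorem~\ref{thm:one}, $W=\{|c+1|<\frac14\}$.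

\subsection{Conventions}

$\sigma$ is the spherical metric and $B(x,r)$ a ball in it; $D(x,r)$ is a Euclidean disc and $\mathbb D=D(0,1)$. In Sections~\ref{sec:criterion} and~\ref{sec:cutsets} diameters and absolute values of derivatives are spherical; from Section~\ref{sec:family} on derivatives are taken in the coordinate of $\mathbb C$. A \emph{continuum} is a compact connected set with more than one point; a \emph{curve} is the image of a continuous map of a compact interval. We write $Q_c(x)=x^2+c$ and $\mathbf M$ for the Mandelbrot set.

\section{Countable cut sets force conformal dimension one}\label{sec:criterion}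

\begin{definition}\label{def:cut}
A compact set $J\subset\widehat{\mathbb C}$ \emph{has countable cut sets} if for every $\delta>0$ there is a compact countable set $C\subset J$ which meets every continuum in $J$ of diameter $\ge\delta$.
\end{definition}

\begin{proposition}\label{prop:criterion}
Let $f$ be a hyperbolic rational map of degree at least $2$ whose Julia set $J$ is connected and has countable cut sets. Then $\dim_CJ=1$.
\end{proposition}

The tool is combinatorial modulus. Let $Z$ be a compact metric space. For a fixed $\kappa\ge1$ let $G_k$, $k\ge0$, be \emph{$\kappa$-approximations} of $Z$: finite covers by open sets $v$ with marked points $z_v\in v$ such that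
\[
B(z_v,\kappa^{-1}2^{-k})\subset v\subset B(z_v,\kappa2^{-k}),\qquad d(z_v,z_w)\ge2\kappa^{-1}2^{-k}\quad(v\ne w).
\]
For $\kappa=2$, for instance, the balls of radius $2^{-k}$ about the points of a maximal $2^{-k}$-separated set will do. For $\rho:G_k\to[0,\infty)$, a curve $\gamma$ and a family $\mathcal F$ of curves put
\[
L_\rho(\gamma)=\sum_{v\cap\gamma\ne\emptyset}\rho(v),\qquad V_p(\rho)=\sum_v\rho(v)^p,\qquad \mathrm{Mod}_p(\mathcal F,G_k)=\inf\{V_p(\rho):L_\rho\ge1\text{ on }\mathcal F\}.
\]
The infimum is attained: $L_\rho(\gamma)\ge1$ is one of finitely many closed linear conditions on $\rho$, the weight $\rho\equiv1$ satisfies them all, and $V_p(\rho)\to\infty$ as $\rho\to\infty$. The space $Z$ is \emph{approximately self-similar} if for some $L_0$ every ball $B(z,r)$, $r\le\operatorname{diam}Z$, rescaled by $1/r$, is $L_0$-bi-Lipschitz to an open subset of $Z$. The \emph{Ahlfors regular conformal dimension} is defined like $\dim_C$, but with only Ahlfors regular spaces in competition; it is therefore at least $\dim_C$.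

\begin{theorem}[Keith--Kleiner; Carrasco Piaggio \cite{Car}; see {\cite[\S3]{BK}}]\label{thm:KK}
Let $Z$ be compact, arcwise connected and approximately self-similar. Let $\mathcal F_0$ be the set of curves in $Z$ of diameter $\ge d_0$, with $d_0>0$ small enough. Then the Ahlfors regular conformal dimension of $Z$ equals
$\inf\{p\ge1:\lim_k\mathrm{Mod}_p(\mathcal F_0,G_k)=0\}$.
\end{theorem}

Let $f$ and $J$ be as in Proposition~\ref{prop:criterion}. A connected Julia set of a hyperbolic map is locally connected \cite[\S19]{MilnorBook}; hence $J$ is arcwise connected. The next lemma gives the self-similarity: small balls are blown up to unit size by iterates.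

\begin{lemma}\label{lem:elevator}
There are $r_1\in(0,1)$ and $\Lambda\ge1$ such that for $x\in J$ and $0<r\le r_1$ some iterate $f^l$ is injective on $B(x,3r)$ and satisfies
\[
\Lambda^{-1}\sigma(z,z')/r\le\sigma(f^lz,f^lz')\le\Lambda\,\sigma(z,z')/r\qquad(z,z'\in B(x,3r)).
\]
\end{lemma}

\begin{proof}
Let $N$ be an open neighborhood of an attracting cycle with $f(N)\subset N$ and $\overline N\cap J=\emptyset$. Since $f$ is hyperbolic, the closure of the union of the forward orbits of critical values does not meet $J$. Choose $\epsilon>0$ so small that each ball $B(y,\epsilon)$, $y\in J$, is geodesically convex, as are its concentric smaller balls, and is disjoint from $N$ and from that closure. For $x\in J$ and $l\ge0$ there is then a branch $g$ of $f^{-l}$ on $B(f^lx,\epsilon)$ with $g(f^lx)=x$. Its image is disjoint from $N$: if $g(y)\in N$, then $y=f^l(g(y))\in N$. Moving a point of $N$ to $\infty$, we may apply the Koebe distortion theorem, because spherical and Euclidean metrics are comparable off $N$. It gives constants $C,c>0$, independent of $x$ and $l$, such that on $B(f^lx,\epsilon/2)$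 the number $|g'|\,|(f^l)'(x)|$ lies in $[C^{-1},C]$, and $g(B(f^lx,\epsilon/2))\supset B(x,c\epsilon/|(f^l)'(x)|)$.

By hyperbolicity $|(f^l)'(x)|\to\infty$. For $r$ small let $l$ be maximal with $3r|(f^l)'(x)|\le c\epsilon$. Since $|f'|$ is bounded, $r|(f^l)'(x)|$ lies between two positive constants. Now $B(x,3r)\subset g(B(f^lx,\epsilon/2))$, so $f^l$ is injective there and its derivative is comparable to $1/r$. Integrating $|(f^l)'|$ along the geodesic from $z$ to $z'$ in $B(x,3r)$ gives the upper bound, and integrating $|g'|$ along the geodesic from $f^lz$ to $f^lz'$ in $B(f^lx,\epsilon/2)$ gives the lower one.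
\end{proof}

For $r\le r_1$ the set $f^l(B(x,r)\cap J)=f^l(B(x,r))\cap J$ is open in $J$, and balls of radius $>r_1$ are handled by the identity map. So $J$ is approximately self-similar, and Theorem~\ref{thm:KK} applies to $Z=J$. Fix $p>1$, $\kappa$-approximations $G_k$ of $J$, and $d_0\le1/\Lambda$ small enough for Theorem~\ref{thm:KK}. Put $\mathrm{mod}_k=\mathrm{Mod}_p(\mathcal F_0,G_k)<\infty$. We have to show $\mathrm{mod}_k\to0$.

To block the curves that cross an annulus of radius $r$, we blow the annulus up to unit size and use an optimal weight for $\mathcal F_0$ at the correspondingly coarser scale.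

\begin{lemma}\label{lem:annulus}
There is $C_0=C_0(p,\kappa,\Lambda)$ with the following property. Let $x\in J$, $0<r\le r_1$, $A=\{z\in J:r\le\sigma(x,z)\le2r\}$, and let $k$ be so large that the integer $k'$ with $2^{-k'}\le2^{-k}/r<2^{-k'+1}$ satisfies $k'\ge0$. There is $\rho$ on $G_k$, supported on elements meeting $A$, such that $V_p(\rho)\le C_0\,\mathrm{mod}_{k'}$ and $L_\rho(\gamma)\ge1$ for every curve $\gamma\subset J$ meeting both $\overline{B(x,r)}$ and $J\setminus B(x,2r)$.
\end{lemma}

\begin{proof}
Let $\rho'$ on $G_{k'}$ be optimal for $\mathrm{mod}_{k'}$, and let $f^l$ be the iterate of Lemma~\ref{lem:elevator} for $(x,r)$; note $A\subset B(x,3r)$. Call $v\in G_k$ and $v'\in G_{k'}$ \emph{related} if $v'\cap f^l(v\cap A)\ne\emptyset$. Let $\rho(v)$ be the sum of $\rho'(v')$ over all $v'$ related to $v$.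

A curve $\gamma$ as in the statement contains a subcurve $\gamma_1\subset A$ joining $\{\sigma(x,\cdot)=r\}$ to $\{\sigma(x,\cdot)=2r\}$. It has diameter $\ge r$, so $f^l\gamma_1$ has diameter $\ge1/\Lambda\ge d_0$, and $L_{\rho'}(f^l\gamma_1)\ge1$. If $v'$ meets $f^l\gamma_1$ at $f^l(z)$ with $z\in\gamma_1$, choose $v\ni z$: then $v$ meets $\gamma$ and is related to $v'$. Hence $L_\rho(\gamma)\ge L_{\rho'}(f^l\gamma_1)\ge1$.

The set $f^l(v\cap A)$ has diameter at most $\Lambda\cdot2\kappa2^{-k}/r\le4\kappa\Lambda2^{-k'}$. Since the marked points of $G_{k'}$ are $2\kappa^{-1}2^{-k'}$-separated, each $v$ is related to at most $N_1$ elements $v'$. If $v_1,v_2$ are related to the same $v'$, there are $y_i\in v_i\cap A$ with $f^ly_i\in v'$, so $\sigma(y_1,y_2)\le\Lambda r\cdot2\kappa2^{-k'}\le2\kappa\Lambda2^{-k}$. Hence each $v'$ is related to at most $N_2$ elements $v$. Here $N_1,N_2$ depend only on $\kappa,\Lambda$. By H\"older's inequality $\rho(v)^p\le N_1^{p-1}\sum\rho'(v')^p$ over related $v'$, and so $V_p(\rho)\le N_1^{p-1}N_2\,\mathrm{mod}_{k'}$.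
\end{proof}

\emph{The case of one point.} Suppose all curves of $\mathcal F_0$ passed through a single point $x$. Such a curve crosses many disjoint annuli around $x$, say those of radii $r_*8^{-j}$, $0\le j<m$. The average $\frac1m\sum_j\rho_j$ of the weights of Lemma~\ref{lem:annulus} is admissible, and since the $\rho_j$ have disjoint supports its mass is at most $m^{-p}\cdot m\cdot C_0\max\mathrm{mod}_{k'}=C_0m^{1-p}\max\mathrm{mod}_{k'}$. For $p>1$ we choose $m$ with $C_0m^{1-p}\le\frac12$ and find that $\mathrm{mod}_k$ is at most half the maximum of boundedly many earlier values; so $\mathrm{mod}_k\to0$. For countably many points we only have to distribute the factor $\frac12$ among them.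

\begin{proof}[Proof of Proposition~\ref{prop:criterion}]
Fix $r_*\le\min(r_1,\frac14)$ with $4r_*<d_0$. Let $C=\{x_1,x_2,\dots\}$ be the set of Definition~\ref{def:cut} for $\delta=d_0$. Choose integers $m_i\ge1$ with $C_0\sum_im_i^{1-p}\le\frac12$; this is possible because $C$ is countable and $p>1$. Only now use compactness: finitely many balls $B(x_i,r_*8^{-m_i})$, $i\in I$, cover $C$.

A curve $\gamma\in\mathcal F_0$ meets $C$, hence one of these balls. It is not contained in $B(x_i,2r_*)$, because $4r_*<d_0$. So it meets both $\overline{B(x_i,r_*8^{-j})}$ and $J\setminus B(x_i,2r_*8^{-j})$ for $0\le j<m_i$. Let $\rho_{i,j}$ be the weight of Lemma~\ref{lem:annulus} for $x=x_i$, $r=r_*8^{-j}$, and put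
\[
\rho_i=\frac1{m_i}\sum_{0\le j<m_i}\rho_{i,j},\qquad\rho=\max_{i\in I}\rho_i .
\]
Then $L_\rho\ge1$ on $\mathcal F_0$. For $k$ large and $i$ fixed the supports of the $\rho_{i,j}$ are disjoint, because the annuli are at positive distance from each other and the elements of $G_k$ are small. Only finitely many radii occur, all $\le\frac14$; so for some $L$ and all large $k$ the occurring $k'$ satisfy $k-L\le k'\le k-1$. Therefore
\[
\mathrm{mod}_k\le\sum_{i\in I}m_i^{-p}\sum_{j<m_i}V_p(\rho_{i,j})\le C_0\sum_{i\in I}m_i^{1-p}\max_{k-L\le k'\le k-1}\mathrm{mod}_{k'}\le\tfrac12\max_{k-L\le k'\le k-1}\mathrm{mod}_{k'},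
\]
and $\mathrm{mod}_k\to0$. By Theorem~\ref{thm:KK} the Ahlfors regular conformal dimension of $J$ is at most $p$, for every $p>1$; hence $\dim_CJ\le1$. Conversely every metric space homeomorphic to the continuum $J$ has Hausdorff dimension at least $1$.
\end{proof}

\section{Countable cut sets in Julia sets}\label{sec:cutsets}

\subsection{Pulling back a cut}

Throughout this subsection $f$ is a rational map of degree $d\ge2$, and $P$ is a finite set with at least three points which is a union of superattracting cycles and contains all critical values. Then $f$ is hyperbolic and $P\cap J(f)=\emptyset$. For every $m$ the map $f^m:f^{-m}(\widehat{\mathbb C}\setminus P)\to\widehat{\mathbb C}\setminus P$ is a covering. So if $D$ is a simply connected domain disjoint from $P$, each component of $f^{-m}(D)$ is the image of an inverse branch $g$ of $f^m$ on $D$. Moreover $P\subsetneq f^{-1}(P)$: otherwise each of the at least three points of $P$ would have one preimage only, and $f$ would have at least $3(d-1)>2d-2$ critical points, counted with multiplicity.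

We use the following facts. For a Peano continuum $G\subset\widehat{\mathbb C}$ (a locally connected continuum) the components of $\widehat{\mathbb C}\setminus G$ have locally connected boundaries, so their Riemann maps extend continuously to $\overline{\mathbb D}$ (Torhorst, Carath\'eodory), and for each $\epsilon>0$ only finitely many of them have diameter $>\epsilon$ (Whyburn). The extension maps $\partial\mathbb D$ onto the boundary. As recalled above, $G=J(f)$ is an example when $J(f)$ is connected.

The difficulty in the next lemma is that the domains $D$ we shall pull back have points of $P$ on their boundary, so inverse branches on $D$ do not contract uniformly. They do contract over compact sets away from $P$.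

\begin{lemma}\label{lem:shrink}
Let $K\subset\widehat{\mathbb C}\setminus P$ be compact. There are $C>0$, $\theta<1$ and $\epsilon_K>0$ with the following property. Let $D$ be a simply connected domain, $D\cap P=\emptyset$, whose Riemann map extends continuously to $\overline{\mathbb D}$. There is $N_D\ge1$ such that for every $m$, every inverse branch $g$ of $f^m$ on $D$ and every connected $Y\subset g(D\cap K)$ we have $\operatorname{diam}Y\le N_DC\theta^m$. If $\operatorname{diam}D<\epsilon_K$, one may take $N_D=1$.
\end{lemma}

\begin{proof}
Since $P$ consists of superattracting cycles, there is an open $N_P\supset P$ with $f(N_P)\subset N_P$ and $\overline{N_P}\cap K=\emptyset$. Give $\Sigma=\widehat{\mathbb C}\setminus P$ and $f^{-1}(\Sigma)\subsetneq\Sigma$ their hyperbolic metrics; the covering $f:f^{-1}(\Sigma)\to\Sigma$ is a local isometry. The ratio of the hyperbolic density of $\Sigma$ to that of $f^{-1}(\Sigma)$ is $<1$ on $f^{-1}(\Sigma)$ and extends continuously by $0$ to $f^{-1}(P)\setminus P$. So it is at most some $\theta<1$ on the compact set $\widehat{\mathbb C}\setminus N_P$. Lifts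 under $f^m$ of paths in $\widehat{\mathbb C}\setminus N_P$ stay in $\widehat{\mathbb C}\setminus N_P$ because $f(N_P)\subset N_P$; hence each of the $m$ successive lifts under $f$ shortens $\Sigma$-length by the factor $\theta$. Cover $K$ by finitely many discs $\Delta_i$ with $\overline{3\Delta_i}\cap\overline{N_P}=\emptyset$. Branches of $f^{-m}$ on $3\Delta_i$ map $2\Delta_i$ to sets of spherical diameter $\le C\theta^m$, with $C$ independent of $m$ and $i$, since the hyperbolic density of $\Sigma$ is bounded below by a multiple of the spherical one.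

Let $\phi:\overline{\mathbb D}\to\overline D$ be the extended Riemann map. By uniform continuity there is $\eta>0$ such that, whenever $\xi\in\mathbb D$ and $\phi(\xi)\in\Delta_i$, the connected set $\phi(\mathbb D\cap D(\xi,\eta))$ lies in $2\Delta_i$. Hence each component of $D\cap2\Delta_i$ meeting $\Delta_i$ has a $\phi$-preimage of area at least a constant times $\eta^2$, and there are finitely many such components. Let $N_D$ be the maximum of $1$ and their total number over all $i$. On each of them $g$ coincides with a branch of $f^{-m}$ on $3\Delta_i$, and together they cover $D\cap K$. So $g(D\cap K)$ is covered by $N_D$ sets of diameter $\le C\theta^m$. A connected set covered by $N$ sets of diameter $\le t$ has diameter $\le Nt$, because the nerve of the cover by closures is connected. Finally, if $D$ is so small that $D\cap\Delta_i\ne\emptyset$ implies $D\subset2\Delta_i$, then one set is enough.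
\end{proof}

\begin{lemma}\label{lem:G}
Suppose there is a Peano continuum $G\supset P$ such that $G\cap J(f)$ is countable. Then $J(f)$ has countable cut sets, namely the sets $f^{-m}(G)\cap J(f)$.
\end{lemma}

\begin{proof}
Put $J=J(f)$. The components $D$ of $\widehat{\mathbb C}\setminus G$ are simply connected and disjoint from $P$. By the facts above, Lemma~\ref{lem:shrink} with $K=J$ applies to all of them, and all but finitely many have diameter $<\epsilon_K$; so $N=\sup_DN_D<\infty$. Let $Y\subset J\setminus f^{-m}(G)$ be a continuum. Then $f^m(Y)\subset J\setminus G$ lies in one $D$, so $Y\subset g(D\cap J)$ for an inverse branch $g$ of $f^m$ on $D$, and $\operatorname{diam}Y\le NC\theta^m$. Given $\delta$, take $m$ with $NC\theta^m<\delta$. The set $f^{-m}(G)\cap J=f^{-m}(G\cap J)$ is compact, and countable since $f^m$ is finite-to-one.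
\end{proof}

\begin{example}\label{ex:basilica}
Let $f(x)=x^2-1$, $P=\{0,-1,\infty\}$, and $\alpha=\frac{1-\sqrt5}2$, a repelling fixed point. For $0<x<|\alpha|$ we have $x-|f^2(x)|=x-x^2(2-x^2)=x(x-1)(x^2+x-1)>0$, so points of $(\alpha,-\alpha)$ tend to $0$ under $f^2$; and $f$ maps $[-1,\alpha)$ onto $(\alpha,0]$. Hence $[-1,0]$ meets $J$ only at $\alpha$. The Julia set is connected and locally connected, so some external ray $R$ lands at $\alpha$. The tree $G=[-1,0]\cup R\cup\{\infty\}$ contains $P$ and meets $J$ at the single point $\alpha$. By Lemma~\ref{lem:G} the finite sets $f^{-m}(\alpha)$ cut $J$ into small pieces, and $\dim_CJ=1$ by Proposition~\ref{prop:criterion}.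
\end{example}

The external ray, which reaches $\infty$ from $\alpha$ without meeting $J$ again, is special to polynomials. In the next case the other cycle has period at least $3$; we have to travel through $J$ to reach its Fatou components, and this costs countably many points.

\subsection{Two critical cycles}

\begin{proposition}\label{prop:A}
Let $f$ be a rational map of degree $2$ with critical points $\zeta_0$ and $z_1$, where $\zeta_0$ is periodic of period $2$ and $z_1$ is periodic of period $n\ge3$. Then $J(f)$ is connected and $\dim_CJ(f)=1$.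
\end{proposition}

The rest of this section is the proof. Let $\zeta_1=f(\zeta_0)$, let $z_1,\dots,z_n$ be the cycle of $z_1$, and $P=\{\zeta_0,\zeta_1,z_1,\dots,z_n\}$. The assumptions of the previous subsection hold. Let $U_0,U_1,V_1,\dots,V_n$ be the Fatou components of these points, in this order. They are distinct, so $U_0$ and $V_1$ are the only Fatou components that contain critical points. Thus $\zeta_0$ is the only critical point of $f^2$ in $U_0$, and the B\"ottcher coordinate extends to a conformal isomorphism $U_0\cong\mathbb D$ conjugating $f^2$ to $z^2$; similarly $V_1\cong\mathbb D$, with $f^n$ conjugate to $z^2$. There are no other attracting cycles. Hence every other Fatou component is eventually mapped to $U_0$ or $V_1$; up to the first such time it passes through components without critical points, so it is mapped univalently. So all Fatou components are simply connected, and $J=J(f)$ is connected and locally connected. The Riemann map of each Fatou component extends continuously to $\overline{\mathbb D}$. By Lemma~\ref{lem:G} and Proposition~\ref{prop:criterion} it remains to construct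 a Peano continuum $G\supset P$ with $G\cap J$ countable.

\medskip\noindent\textbf{The touching point.} Let $\beta:\overline{\mathbb D}\to\overline{U_0}$ be the extended inverse B\"ottcher map and $\gamma=\beta(1)\in J$. Then $f^2(\gamma)=\gamma$. The map $f^2$ has $5$ fixed points with multiplicity. The fixed points of $f$ are repelling, because $f$ has no attracting fixed points and is hyperbolic; so there are three of them, they are simple for $f^2$, and together with $\zeta_0,\zeta_1\notin J$ they exhaust the fixed points of $f^2$. Hence $f(\gamma)=\gamma$ and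
\[
\gamma\in\overline{U_0}\cap\overline{U_1}.
\]

\medskip\noindent\textbf{Bubbles.} The critical value $\zeta_1\in U_1$ has $\zeta_0$ as its only preimage, so $f^{-1}(U_1)=U_0$. The critical values are $\zeta_1\in U_1$ and $z_2\in V_2$, and neither is in $U_0$; so $f^{-1}(U_0)=U_1\sqcup U_1'$, with $f$ univalent on both pieces. No point of $P$ lies in $U_1'$: its image would be a point of $P$ in $U_0$, hence $\zeta_0$, and the only point of $P$ mapped to $\zeta_0$ is $\zeta_1\in U_1$. As $P\cap J=\emptyset$, also $\overline{U_1'}\cap P=\emptyset$.

Let $\mathcal B_m$ be the set of components, called \emph{bubbles}, of $f^{-m}(U_0\cup U_1)$. Then $\mathcal B_0=\{U_0,U_1\}\subset\mathcal B_1=\mathcal B_0\cup\{U_1'\}\subset\mathcal B_2\subset\cdots$. The \emph{generation} of a bubble $W$ is the least $m$ with $W\in\mathcal B_m$. If it is $g\ge1$, then $f(W)$ has generation $g-1$. There are finitely many bubbles of each generation.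

\emph{Every bubble $W$ of generation $g\ge1$ has a parent: a bubble $W_*$ of generation $\le g-1$ with $\overline W\cap\overline{W_*}\ne\emptyset$.} Since $f$ is open and continuous, $f^{-1}(\overline A)=\overline{f^{-1}(A)}$ for every set $A$. If $g=1$, then $W=U_1'$. As $f(\overline{U_1'})=\overline{U_0}\ni\gamma$, there is a preimage of $\gamma$ in $\overline{U_1'}$. It lies in $f^{-1}(\overline{U_1})=\overline{U_0}$ because $\gamma\in\overline{U_1}$. So $U_0$ is a parent. If $g\ge2$, then by induction $\overline{f(W)}$ meets $\overline{W_2}$ at a point $q$ for some $W_2\in\mathcal B_{g-2}$. A preimage of $q$ in $\overline W$ lies in $\overline{f^{-1}(W_2)}$, hence in the closure of a bubble in $\mathcal B_{g-1}$.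

Fix a parent $W_*$ and an attaching point $q_W\in\overline W\cap\overline{W_*}$ for each $W$ of generation $\ge1$. This makes the bubbles a forest with roots $U_0$ and $U_1$. Generations strictly increase along descent.

\medskip\noindent\textbf{Sizes.} For $W$ of generation $g\ge1$ we have $f^{g-1}(W)=U_1'$, and $f^{g-1}:W\to U_1'$ is univalent, since $U_1'$ is simply connected and $U_1'\cap P=\emptyset$. Lemma~\ref{lem:shrink} with $D=U_1'$, $K=\overline{U_1'}$ and $Y=W$ gives $\operatorname{diam}\overline W\le C_1\theta^g$. Summing along chains of descent, we see that the union of $\overline W$ and the closures of all its descendants has diameter $\le C_2\theta^g$.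

\medskip\noindent\textbf{Countable paths.} \emph{For each $w\in J$ there is a path from $\zeta_0$ to $w$ that meets $J$ in a countable set.}

Iterated preimages of $\gamma$ are dense in $J$ and lie in closures of bubbles. So there are bubbles $W_k$ and points $w_k\in\overline{W_k}$ with $w_k\to w$. We claim that either $w$ lies in the closure of a bubble, or there is an infinite chain $A_0,A_1,\dots$ with $A_0\in\mathcal B_0$, each $A_{i+1}$ a child of $A_i$, and $\overline{A_i}\to w$.

If one bubble equals $W_k$ for infinitely many $k$, then $w$ lies in its closure. Otherwise call a bubble $A$ \emph{big} if $W_k$ equals or descends from $A$ for infinitely many $k$. One of $U_0,U_1$ is big. If every big bubble has a big child, there is an infinite chain of big bubbles starting at a root, and $\overline{A_i}\to w$ by the diameter bound $C_2\theta^g$. Otherwise some big bubble $A$ has no big child. Each child of $A$, together with its descendants, then accounts for finitely many $k$ only, and $W_k=A$ for finitely many $k$ only. After passing to a subsequence there are distinct children $E_k$ of $A$ such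 that $W_k$ equals or descends from $E_k$. The generations of the $E_k$ tend to $\infty$, so $\sigma(w_k,q_{E_k})\to0$. As $q_{E_k}\in\overline A$, we get $w\in\overline A$. This proves the claim.

Inside the closure of a bubble, two boundary points can be joined by the images of two radii under the extended Riemann map. In $\overline{U_0}$ and $\overline{U_1}$ a boundary point can be joined to $\zeta_0$, respectively $\zeta_1$, by one such image, with the Riemann map normalized at this point. These paths meet $J$ only at their endpoints in the boundary. Join $\zeta_0$ to the first attaching point of the chain leading to $w$, and concatenate such paths through successive attaching points; if the root is $U_1$, start with $\zeta_0\to\gamma\to\zeta_1$. If $w$ is in the closure of a bubble, the last piece ends at $w$. If the chain is infinite, the path converges to $w$, because $\overline{A_i}\to w$. In both cases it meets $J$ in a countable set.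

\medskip\noindent\textbf{The continuum $G$.} Choose $w_i\in\partial V_i$ for $1\le i\le n$. Let $G$ be the union of paths as above from $\zeta_0$ to $w_1,\dots,w_n$, of images of radii in $V_i\cup\{w_i\}$ from $w_i$ to $z_i$, and of the path $\zeta_0\to\gamma\to\zeta_1$. As a connected finite union of paths, $G$ is a Peano continuum. It contains $P$, and $G\cap J$ is countable. This completes the proof of Proposition~\ref{prop:A}.\qed

\begin{remark}
For $n=1$ one may put the fixed critical point $z_1$ at $\infty$; then $f$ is a quadratic polynomial whose critical point has period $2$, conjugate to $x^2-1$, and we are in Example~\ref{ex:basilica}. For $n=2$ both critical points lie in the same cycle, because a quadratic rational map has at most one $2$-cycle; then $f$ is conjugate to $z^{-2}$, and $J(f)$ is a circle. The period $2$ of $\zeta_0$ was used to make $\overline{U_0}$ and $\overline{U_1}$ touch at a fixed point.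
\end{remark}

\section{A family with uniform quadratic renormalization}\label{sec:family}

\subsection{Normal form and the 2-cycle}

Consider
\[
f_{a,T}(z)=\frac1a\Bigl(z+\frac1z+T\Bigr),\qquad a\ne0 .
\]
The critical points are $\pm1$, the point $\infty$ is fixed with multiplier $a$, and $f^{-1}(\infty)=\{0,\infty\}$. A quadratic map with critical points $\pm1$ has the form $N(z+1/z)$ with $N$ M\"obius, and $N$ is affine if $\infty$ is fixed. So a class in $\mathcal M_2$ determines $(a,T)$ up to the choice of a fixed point and of an ordering of the critical points. By Milnor \cite{Milnor93}, $\mathcal M_2\cong\mathbb C^2$ via the elementary symmetric functions $(\sigma_1,\sigma_2)$ of the multipliers of the fixed points. Hence $(a,T)\mapsto[f_{a,T}]\in\mathcal M_2\cong\mathbb C^2$ is holomorphic with finite fibers, and therefore open.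

\begin{lemma}\label{lem:twocycle}
Let $a\ne-1$ and let $w_\pm$ be the roots of $\xi^2+T\xi+\frac1{1+a}=0$. Then $f=f_{a,T}$ exchanges $w_+$ and $w_-$, and
\[
f'(w_+)f'(w_-)=\mu(a,T):=\frac{(2+a)^2-T^2(1+a)^2}{a^2}.
\]
If $w_+=w_-$, then $\mu=1$. If $f$ is hyperbolic and $|\mu|\le1$, then $w_+\ne w_-$ and $|\mu|<1$, so that $\{w_+,w_-\}$ is an attracting $2$-cycle.
\end{lemma}

\begin{proof}
Since $w_++T=-w_-$ and $1/w_+=(1+a)w_-$, we get $f(w_+)=\frac1a(-w_-+(1+a)w_-)=w_-$, and likewise $f(w_-)=w_+$. As $f'(w_\pm)=\frac1a(1-(1+a)^2w_\mp^2)$, the product is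
\[
\frac1{a^2}\Bigl(1-(1+a)^2\bigl(T^2-\tfrac2{1+a}\bigr)+(1+a)^2\Bigr)=\frac{(2+a)^2-T^2(1+a)^2}{a^2}.
\]
If $w_+=w_-$, then $T^2=\frac4{1+a}$, so $\mu=\frac{(2+a)^2-4(1+a)}{a^2}=1$, and $w_+$ is a fixed point whose multiplier has square $1$; then $f$ is not hyperbolic. A hyperbolic map has no cycle with multiplier of modulus $1$, whence the last statement.
\end{proof}

\subsection{The curve on which the critical point lands at infinity}

Following the plan of the introduction, we look for parameters for which the critical point $1$ is eventually mapped to $\infty$, such that $\mu$ takes each value in the closed unit disc while $\infty$ stays uniformly repelling. The shortest orbit, $1\mapsto0\mapsto\infty$, occurs for $T=-2$. Then $\mu=-3-4/a$, and $\mu=1$ gives $a=-1$, so $\infty$ is not repelling there. We therefore allow one more step: $1\mapsto v\mapsto0\mapsto\infty$. The conditions are $v=(2+T)/a$ and $v+1/v+T=0$. With $y=1/v$ they read $T=-(y+1/y)$ and $a=(2+T)y=-(1-y)^2$. So with $t=1-y$, $t\ne0,\pm1$, the curve is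
\begin{equation}\label{eq:curve}
y=1-t,\qquad v=1/y,\qquad a=-t^2,\qquad T=-(y+1/y).
\end{equation}
Since $T(1+a)=-(y^2+1)(1+t)=-(2-t^2+t^3)$, we find
\[
\mu=\frac{(2-t^2)^2-(2-t^2+t^3)^2}{t^4}=\frac{(-t^3)(4-2t^2+t^3)}{t^4}=:\Phi(t)=-\frac{(t-r_0)(t-t_0)(t-\bar t_0)}t,
\]
where $r_0=-1.1304\ldots$ and $t_0=1.5652\ldots+1.0434\ldots i$, $\bar t_0$ are the roots of $t^3-2t^2+4$; here $|t_0|=1.8811\ldots$.

\begin{lemma}\label{lem:tmu}
For each $|\mu|\le1.03$ there is exactly one $t=t(\mu)$ with $|t-t_0|<0.4$ and $\Phi(t)=\mu$. It is a simple solution and holomorphic in $\mu$.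
\end{lemma}

\begin{proof}
Write $|\Phi|=|t-t_0|\,|B|$ with $B(t)=(t-r_0)(t-\bar t_0)/t$. Numerically (last digits rounded)
\[
|B(t_0)|=\frac{2.8905\cdot2.0868}{1.8811}=3.2066,\qquad\Bigl|\frac{B'}B(t_0)\Bigr|=\Bigl|\frac1{t_0-r_0}+\frac1{t_0-\bar t_0}-\frac1{t_0}\Bigr|=|-0.1197-0.3092i|<0.332,
\]
and on $|t-t_0|\le0.4$
\[
\Bigl|\Bigl(\frac{B'}B\Bigr)'\Bigr|\le\frac1{|t-r_0|^2}+\frac1{|t-\bar t_0|^2}+\frac1{|t|^2}\le\frac1{2.49^2}+\frac1{1.686^2}+\frac1{1.481^2}<0.97 .
\]
By Taylor's formula for $\log B$, on $|t-t_0|=0.4$ we have $\log|B|\ge1.165-0.4\cdot0.332-\frac12\cdot0.16\cdot0.97>0.954$. So $|B|>2.59$ and $|\Phi|>1.03$. In $|t-t_0|<0.4$ the function $\Phi$ is holomorphic with the single, simple zero $t_0$. Rouch\'e's theorem gives the claim.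
\end{proof}

We now collect the inequalities that make $\infty$ uniformly repelling and give control of its linearization on a large disc. Let $u_1$ denote a point with $f(u_1)=1$ and $|u_1|>1$, that is, $u_1+1/u_1=E:=a-T$; it exists and is unique if and only if $E\notin[-2,2]$.

\begin{lemma}\label{lem:bounds}
For parameters \eqref{eq:curve} with $|t-t_0|<0.4$:
\begin{enumerate}
\item[(a)] $|a|>1$;
\item[(b)] $E\notin[-2,2]$, and $|u_1|>1.8$;
\item[(c)] $\rho(|a|-1)>\frac1\rho+|T|$ for every $\rho\ge1.8$;
\item[(d)] $v=f(1)$ satisfies $v\ne0,\pm1$, and $a\ne-1$.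
\end{enumerate}
\end{lemma}

\begin{proof}
Write $y=-X-iY$, $m=|y|$, $X=m\sin\psi$, $Y=m\cos\psi$. We have $|y-y_0|<0.4$ with $y_0=1-t_0=-0.5652\ldots-1.0434\ldots i$, $|y_0|=1.1866\ldots$. So $X\ge0.165$, $Y\ge0.64$, $m\ge0.786$, and since $\arctan\frac{0.5652}{1.0434}\approx28.44^\circ$ and $\arcsin\frac{0.4}{1.1866}\approx19.70^\circ$, also $\psi\in[8.7^\circ,48.2^\circ]$.

(a) $|a|=|1-y|^2=|1+X+iY|^2=1+2X+m^2>1$.

(b) $E=-(1-y)^2+y+\frac1y=-1+3y-y^2+\frac1y$, so
\[
-\mathrm{Im}\,E=\cos\psi\,\bigl(3m+2m^2\sin\psi-\tfrac1m\bigr)\ge\cos\psi\,(1.085+1.235\sin\psi)\ge1.25 .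
\]
Indeed the bracket increases with $m$. The function $1.085\cos\psi+0.6175\sin2\psi$ is concave on $[0,\pi/2]$, with values at least $1.257$ at $8.7^\circ$ and $1.33$ at $48.2^\circ$. So $E\notin\mathbb R$. From $|u_1|-|u_1|^{-1}\ge|\mathrm{Im}\,E|\ge1.25$ and $1.8-\frac1{1.8}<1.25$ we get $|u_1|>1.8$.

(c) We have $|T|^2=|y+\frac1y|^2=(m-\frac1m)^2+4\sin^2\psi$, so $|T|\le|m-\frac1m|+2\sin\psi$; and $|a|-1=2m\sin\psi+m^2$. As $\rho m>1$, it suffices that $\rho m^2-\frac1\rho>|m-\frac1m|$. For $m\ge1$: $\rho m^2-\frac1\rho\ge1.8m^2-0.56>m$. For $0.786\le m<1$: the quantity $\rho m^2-\frac1\rho+m-\frac1m$ increases in $m$ and $\rho$, and is $>0.06$ at $(m,\rho)=(0.786,1.8)$.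

(d) $y=1/v$ and $t$ are not real, since $Y>0$; and $a=-1$ would mean $t=\pm1$.
\end{proof}

\subsection{Coordinates $(\mu,s)$}

The natural parameters are the multiplier $\mu$ of the $2$-cycle and the displacement $s=f^2(1)$ from the curve.

\begin{lemma}\label{lem:coords}
For some $\eta\in(0,0.02)$ there is a holomorphic family $f_p=f_{a(p),T(p)}$, defined for $p=(\mu,s)$ in a neighborhood of the compact polydisc
\[
\Delta=\{|\mu|\le1+\eta,\ |s|\le\eta\},
\]
such that $\mu(a(p),T(p))=\mu$, $f_p^2(1)=s$, and $p=(\mu,0)$ gives the parameters \eqref{eq:curve} with $t=t(\mu)$. The map $p\mapsto(a,T)$ is injective and open. On $\Delta$ the quantity $|a|-1$ is bounded below by a positive constant, and (b), (c), (d) of Lemma~\ref{lem:bounds} hold for $f_p$, with $v=f_p(1)$; moreover $s\ne1$.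
\end{lemma}

\begin{proof}
Let $v=f_{a,T}(1)=(2+T)/a$ and $\tau=v+1/v+T$, so $s:=f_{a,T}^2(1)=\tau/a$. Near the curve $\{t(\mu)\}$ the pair $(v,T)$ is a local coordinate system, since $\partial v/\partial a=-v/a\ne0$ for fixed $T$; hence so is $(v,\tau)$. On $\tau=0$ we are on \eqref{eq:curve}, so $\mu=\Phi(1-1/v)$ there and $\partial\mu/\partial v=\Phi'(t)/v^2\ne0$ by Lemma~\ref{lem:tmu}. Also $\partial s/\partial\tau=1/a$ and $\partial s/\partial v=0$ on $\tau=0$. Hence $(a,T)\mapsto(\mu,s)$ is a local biholomorphism along the curve. It is injective on the compact part $|\mu|\le1.02$ of the curve, because the curve is parametrized by $\mu$; therefore it is injective on a neighborhood of this part. Its inverse is the desired family. The inequalities hold on the compact set $\{|\mu|\le1.02,\ s=0\}$ and are open conditions, so they persist for small $\eta$. For (c) it is enough to preserve the case $\rho=1.8$, because $\rho(|a|-1)-\frac1\rho-|T|$ increases with $\rho$.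
\end{proof}

All constants and error terms $O(\cdot)$, $o(\cdot)$ below are uniform in $p\in\Delta$, by compactness. We write $a=a(p)$ and so on.

\subsection{Linearization at infinity}

Inequality (c) implies that the inverse branch of $f_p$ fixing $\infty$ is defined on the whole region $|z|\ge1.8$ and moves its finite points outwards.

\begin{lemma}\label{lem:linear}
There are functions $h_p(z)$ and $\chi_p(z)$, holomorphic in $(p,z)$ for $p$ near $\Delta$, $|z|>1.8$ (including $z=\infty$) and injective in $z$, such that $f_p(h_p(z))=z$, $h_p(\infty)=\infty$, $|h_p(z)|>|z|$ for finite $z$, and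
\[
\chi_p(z)=\frac1z+O\Bigl(\frac1{z^2}\Bigr),\qquad\chi_p\circ h_p=\chi_p/a .
\]
\end{lemma}

\begin{proof}
By (c), if $\rho\ge1.8$ and $1\le|w|\le\rho$, then $|f_p(w)|\le(\rho+\rho^{-1}+|T|)/|a|<\rho$. Let $|z|\ge1.8$ be finite. Then $az-T\notin[-2,2]$; otherwise $az-T=w+\frac1w$ with $|w|=1$, that is, $f_p(w)=z$, contradicting $|f_p(w)|<|z|$. Hence there is a unique $h(z)=h_p(z)$ with $|h(z)|>1$ and $f_p(h(z))=z$. With $h(\infty)=\infty$ it is holomorphic on a neighborhood of $\Delta\times\{|z|\ge1.8\}$, and injective since $f_p\circ h=\mathrm{id}$. Moreover $|h(z)|>|z|$, since $|h(z)|\le|z|=\rho$ would give $|z|=|f_p(h(z))|<\rho$.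

Let $\hat h(w)=1/h(1/w)=w/a+O(w^2)$ for $|w|\le1/1.8$. By compactness $|\hat h(w)|\le\vartheta|w|$ on $|w|=1/1.8$ with a uniform $\vartheta<1$, hence on the whole disc by the Schwarz lemma. So $\hat h^k\to0$ uniformly. Near $0$ we have $|\hat h(w)|\le\vartheta'|w|$, where $\vartheta'=\vartheta'(p)$ is so close to $1/|a|$ that $\vartheta'^2|a|\le\vartheta''$ with a uniform $\vartheta''<1$; here we use that $|a|-1$ is bounded below. With $|a\hat h(w)-w|\le C|w|^2$ this gives $|a^{k+1}\hat h^{k+1}-a^k\hat h^k|=O(\vartheta''^k)$ uniformly. So
\[
\chi_p(z)=\lim_ka^k\,\hat h^k(1/z)=\lim_ka^k/h^k(z)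
\]
exists and is holomorphic, it is injective by Hurwitz's theorem, and the stated properties follow.
\end{proof}

Put $X_0=X_0(p)=a\,\chi_p(u_1)$ and $\Psi_p(X)=f_p(\chi_p^{-1}(X/a))$. By (b) the point $u_1$ stays in a compact subset of $\{1.8<|z|<\infty\}$, and $f_p'(u_1)\ne0$. So there is a uniform $\epsilon_1>0$ such that $\Psi_p$ is defined and univalent on $D(X_0,\epsilon_1)$. We have $\Psi_p(X_0)=f_p(u_1)=1$, and $b:=\Psi_p'(X_0)$ is bounded away from $0$ and $\infty$. Near $z=0$, where $f_p(z)$ is near $\infty$, let
\[
\ell_p(z)=\chi_p(f_p(z))/a=z+O(z^2).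
\]

\begin{lemma}\label{lem:passage}
If $j\ge2$, $z$ is near $0$ and $X=a^j\ell_p(z)\in D(X_0,\epsilon_1)$, then $f_p^{\,j}(z)=\Psi_p(X)$.
\end{lemma}

\begin{proof}
Let $\omega=\chi_p^{-1}(X/a)$. Then $\chi_p(h_p^{j-2}(\omega))=a^{-(j-2)}X/a=a\,\ell_p(z)=\chi_p(f_p(z))$. By injectivity $f_p(z)=h_p^{j-2}(\omega)$, so $f_p^{\,j-1}(z)=\omega$ and $f_p^{\,j}(z)=f_p(\omega)=\Psi_p(X)$.
\end{proof}

Finally, as $(1+\delta)+\frac1{1+\delta}=2+\frac{\delta^2}{1+\delta}$, we have $f_p(1+\delta)=v+\frac{\delta^2}{a(1+\delta)}$ and
\begin{equation}\label{eq:fold}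
f_p^2(1+\delta)=s+A\delta^2+O(\delta^3),\qquad A=f_p'(v)/a\ne0,
\end{equation}
by (d).

\subsection{Renormalization}

Let $a_0=a(\mu,0)$ and write $s=a_0^{-j}S$ with $|S|\le1+\sup_\Delta|X_0|$, $|\mu|\le1$; for $j$ large these parameters lie in $\Delta$. Since $a(p)=a_0(1+O(s))$ and $s=O(|a_0|^{-j})$, we have $a^j/a_0^j\to1$ as $j\to\infty$. Put
\[
G_j=a^j\ell_p(s)-X_0(p),\qquad M_j=bAa^j,\qquad c_j(p)=M_jb\,G_j .
\]
As $j\to\infty$, $G_j\to S-X_0(\mu,0)$ and $|M_jb|\to\infty$, uniformly. Let
\[
\mathcal T_j=\{p:|\mu|<1,\ |S-X_0(\mu,0)|<\tfrac12,\ |c_j(p)|<10\}.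
\]

\begin{proposition}\label{prop:renorm}
For $j$ large, $\overline{\mathcal T_j}$ is a compact subset of $\Delta$, and each $p\in\overline{\mathcal T_j}$ with $|\mu|<1$ and $|c_j(p)|<10$ belongs to $\mathcal T_j$. For $p\in\overline{\mathcal T_j}$ and $|x|\le10$ put
\[
R_{j,p}(x)=M_j\bigl(f_p^{\,j+2}(1+x/M_j)-1\bigr).
\]
Then $R_{j,p}(x)$ is holomorphic in $(p,x)$, and
\begin{equation}\label{eq:renorm}
\epsilon_j:=\sup_{p\in\overline{\mathcal T_j},\,|x|\le10}\bigl|R_{j,p}(x)-x^2-c_j(p)\bigr|\longrightarrow0\qquad(j\to\infty).
\end{equation}
\end{proposition}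

\begin{proof}
The compactness is clear from the definition, as $s\to0$. On $|S-X_0(\mu,0)|=\frac12$ we have $|G_j|\ge\frac14$ for $j$ large, hence $|c_j|>10$; this proves the second statement. Let $z=f_p^2(1+x/M_j)$. By \eqref{eq:fold}, $z=s+Ax^2/M_j^2+O(M_j^{-3})$. We have $a^jA/M_j^2=1/(bM_j)$ and $a^j=O(M_j)$. On $\overline{\mathcal T_j}$, $G_j=c_j/(M_jb)=O(M_j^{-1})$. As $\ell_p'=1+o(1)$ near $0$,
\[
a^j\ell_p(z)-X_0=G_j+a^j(\ell_p(z)-\ell_p(s))=G_j+\frac{x^2}{bM_j}(1+o(1))+O(M_j^{-2})=O(M_j^{-1}).
\]
So for $j$ large Lemma~\ref{lem:passage} applies and gives $f_p^{\,j+2}(1+x/M_j)=\Psi_p(a^j\ell_p(z))$, which is holomorphic in $(p,x)$. Expanding $\Psi_p$ at $X_0$ we get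
\[
R_{j,p}(x)=M_jb\,\bigl(a^j\ell_p(z)-X_0\bigr)+O(M_j^{-1})=c_j(p)+x^2+o(1).\qedhere
\]
\end{proof}

\section{Trapping a hyperbolic component}\label{sec:trap}

A \emph{hyperbolic component of $\mathbf M$ of period $q$} is a component $W$ of the set of $c$ for which $Q_c$ has an attracting cycle of exact period $q$. It contains a \emph{center} $c_W$, for which $0$ has exact period $q$. Let $E_q$ be the union of the closures of the components of period $q$. We need two facts (Douady--Hubbard \cite{DH}; Milnor \cite{MilnorAst}).

\begin{enumerate}
\item[(M1)] There are finitely many hyperbolic components of period $q$, with pairwise disjoint closures.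
\item[(M2)] If $Q_c$ has a cycle of exact period $k$ with multiplier of modulus $1$, then $c\in E_k$. If the multiplier is a primitive $r$-th root of unity, $r\ge2$, then also $c\in E_{kr}$.
\end{enumerate}

For $q=2$, the only case needed for Theorem~\ref{thm:one}, all statements about $E_2$ can be checked by hand. The points of period $2$ are the roots of $x^2+x+1+c=0$, so the multiplier is $4(1+c)$, there is one component $W=\{|c+1|<\frac14\}$, and a $2$-cycle with multiplier of modulus $1$ means $|c+1|=\frac14$. A fixed point with multiplier $-1$ is $x=-\frac12$, with $c=x-x^2=-\frac34\in\partial W$.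

\begin{proposition}\label{prop:trap}
Let $W$ be a hyperbolic component of $\mathbf M$ of period $q\ge2$, and let $O$ be an open neighborhood of $\overline W$. For all large $j$ there is a hyperbolic component $\mathcal H_j\subset\mathcal M_2$ such that
\begin{enumerate}
\item[(i)] $\dim_CJ(f)=1$ for $f\in\mathcal H_j$;
\item[(ii)] every class in $\mathcal H_j$ is $[f_p]$ for some $p\in\mathcal T_j$ with $c_j(p)\in O$.
\end{enumerate}
\end{proposition}

\begin{proof}
Since $\overline W\subset\mathbf M\subset\{|c|\le2\}$, we may by (M1) shrink $O$ so that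
\begin{equation}\label{eq:O}
\overline O\cap E_q=\overline W,\qquad\overline O\subset\{|c|<3\}.
\end{equation}

\emph{Step 1: centers.} Let $\mu=0$ and $|c|\le9$. As functions of $S$ on $|S-X_0(0,0)|\le\frac12$, the $G_j-c/(M_jb)$ converge uniformly to $S-X_0(0,0)$. So for $j$ large there is a unique $S=S_j(c)$ with $|S-X_0(0,0)|<\frac12$ and $c_j=c$, holomorphic in $c$. Let $p(c)\in\mathcal T_j$ be the corresponding parameter. The orbit of $0$ under $Q_{c_W}$ lies in $\{|x|\le2\}$. Hence, by \eqref{eq:renorm}, on a small disc about $c_W$ the functions $c\mapsto R_{j,p(c)}^q(0)$ converge uniformly to $Q_c^q(0)$, which vanishes at $c_W$ and is not constant. By Hurwitz's theorem there are, for $j$ large, $p_j\in\mathcal T_j$ with $\mu=0$, $c_j(p_j)\to c_W$ and $R_{j,p_j}^q(0)=0$. The period of $0$ is exactly $q$, because $R_{j,p_j}^i(0)\to Q_{c_W}^i(0)\ne0$ for $0<i<q$; its orbit lies in $\{|x|<4\}$. So the critical point $1$ of $f_{p_j}$ is periodic. Its period is at least $3$, since $f(1)=v\ne1$ and $f^2(1)=s\ne1$. As $\mu=0$, the points $w_\pm$ of Lemma~\ref{lem:twocycle} form a $2$-cycle containing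 a critical point, which must be $-1$. Thus $f_{p_j}$ is hyperbolic and satisfies the hypotheses of Proposition~\ref{prop:A}. Let $\mathcal H_j$ be the hyperbolic component of $[f_{p_j}]$. All its Julia sets are quasisymmetrically equivalent to $J(f_{p_j})$, so (i) holds.

\emph{Step 2: the trap.} Let $\mathcal A_j$ be the set of $p\in\mathcal T_j$ with $c_j(p)\in O$ such that $R_{j,p}$ has an attracting cycle of exact period $q$ in $\{|x|<4\}$. It is open. It contains $p_j$ for $j$ large, since $0$ is a critical point of $R_{j,p_j}$. The map $\pi(p)=[f_p]$ is open, so $\pi(\mathcal A_j)\cap\mathcal H_j$ is open and nonempty. Since $\mathcal H_j$ is connected, (ii) follows once we show that $\pi(\mathcal A_j)\cap\mathcal H_j$ is closed in $\mathcal H_j$. When a limit of points of $\mathcal A_j$ is taken, $\mu$ could reach the unit circle, the cycle could become indifferent, collapse or leave the disc, or $c_j$ could reach $\partial O$. The next step excludes the last possibility; the others are excluded in Step~4, mainly by hyperbolicity of the limit.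

\emph{Step 3: limits of $c_j$. If $p^{(j)}\in\mathcal A_j$ and $c_j(p^{(j)})\to c_\infty$ along a subsequence, then $c_\infty\in\overline W$.} Write $R=R_{j,p^{(j)}}$ and $Q=Q_{c_\infty}$, and pass to a further subsequence along which attracting points $x_j$ of exact period $q$ converge to $x_\infty$. The orbit of $x_\infty$ under $Q$ lies in $\{|x|\le4\}$, so by \eqref{eq:renorm} $R^i\to Q^i$ uniformly near $x_\infty$ for $i\le q$. Hence $Q^q(x_\infty)=x_\infty$ and $|(Q^q)'(x_\infty)|\le1$. Let $k\mid q$ be the exact period of $x_\infty$.

If $k=q$, then $c_\infty\in E_q$, by definition or by (M2).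

Let $k<q$. First, $(Q^q)'(x_\infty)=1$. Otherwise $R^q$ has a unique fixed point near $x_\infty$, namely $x_j$; and since $(Q^k)'(x_\infty)\ne1$, also $R^k$ has a fixed point near $x_\infty$, which must be $x_j$, contradicting the exact period $q$. So $(Q^k)'(x_\infty)$ is a primitive $r$-th root of unity with $kr\mid q$. Recall that the multiplicity of a fixed point of $F$ is the order of vanishing of $F-\mathrm{id}$; that $x_\infty$ has multiplicity $\nu r+1$ for $Q^{kr}$, where $\nu$ is the number of cycles of petals at the cycle of $x_\infty$; and that each cycle of petals attracts a critical point. As $Q$ has a single finite critical point, $\nu=1$. The iterate $Q^q$ of $Q^{kr}$ has the same multiplicity $r+1$ at $x_\infty$. By Hurwitz's theorem both $R^{kr}$ and $R^q$ have $r+1$ fixed points near $x_\infty$, with multiplicity. For $F=R^{kr}$ and $l=q/(kr)$ we have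
\[
F^l-\mathrm{id}=\sum_{0\le i<l}(F-\mathrm{id})\circ F^i,
\]
so each fixed point of $R^{kr}$ is a fixed point of $R^q$ of at least the same multiplicity. Hence the two sets of fixed points coincide, $x_j$ is fixed by $R^{kr}$, and $q\mid kr$. So $q=kr$; as $k<q$, $r\ge2$, and $c_\infty\in E_q$ by (M2).

In both cases $c_\infty\in\overline O\cap E_q=\overline W$.

\emph{Consequence: for $j$ large, $c_j(p)\in O$ for every $p\in\overline{\mathcal A_j}$.} Otherwise there would be, for infinitely many $j$, points of $\mathcal A_j$ with $c_j$ within $1/j$ of $\partial O$, and a limit $c_\infty\in\partial O$ would contradict Step~3.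

\emph{Step 4: closedness.} Fix $j$ large. Let $p_i'\in\mathcal A_j$ with $\pi(p_i')\to g\in\mathcal H_j$. After passing to a subsequence, $p_i'\to p\in\overline{\mathcal A_j}\subset\overline{\mathcal T_j}$, and attracting points $x_i$ of exact period $q$ of $R_{j,p_i'}$ converge to some $x$. Then $\pi(p)=g$, so $f_p$ is hyperbolic.

As $|\mu(p)|\le1$, Lemma~\ref{lem:twocycle} gives $|\mu(p)|<1$. By the consequence above $c_j(p)\in O$, so $|c_j(p)|<3$ and $p\in\mathcal T_j$ by Proposition~\ref{prop:renorm}. Next, $R_{j,p}^q(x)=x$, and $(R_{j,p}^q)'(x)$ has modulus $\le1$ and is the multiplier of an iterate of $f_p$ at the periodic point $1+x/M_j$; by hyperbolicity its modulus is $<1$. So $x$ is a simple zero of $R_{j,p}^q-\mathrm{id}$, and $x_i$ is the only fixed point of $R_{j,p_i'}^q$ near $x$ for $i$ large. If $x$ had exact period $k<q$, the fixed point $x$ of $R_{j,p}^k$, whose multiplier has modulus $<1$, would persist for $R_{j,p_i'}^k$ and coincide with $x_i$, a contradiction. So the exact period is $q$. Finally, the cycle lies in $\{|x|\le4\}$. A cycle point with $3\le|x|\le4$ would have an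 image of modulus at least $9-\sup_{c\in\overline O}|c|-\epsilon_j>4$, provided $\epsilon_j<2$; so the cycle lies in $\{|x|<3\}$. Hence $p\in\mathcal A_j$ and $g\in\pi(\mathcal A_j)$.
\end{proof}

\section{Lower bounds for the Hausdorff dimension}\label{sec:lower}

An \emph{expanding set} of a holomorphic map $F$ is a compact set $X$ with $F(X)\subset X$ and $|(F^m)'|>1$ on $X$ for some $m\ge1$. For a rational map $f$ let $\mathrm{hypdim}(f)$ be the supremum of $\dim_HX$ over expanding sets $X\subset J(f)$.

\subsection{Expanding sets survive perturbation}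

\begin{lemma}\label{lem:stability}
Let $Q$ be holomorphic on $\{|x|<10\}$, $X\subset\{|x|<9\}$ an expanding set, and $e<\dim_HX$. There is $\delta>0$ such that every holomorphic $F$ on $\{|x|<10\}$ with $\sup|F-Q|<\delta$ has an expanding set $X_F$ with $\dim_HX_F>e$.
\end{lemma}

\begin{proof}
\emph{An adapted metric.} Let $\rho(x)=\prod_{i=0}^{m-1}|(Q^i)'(x)|^{1/m}$, continuous and positive on $X$. Since $(Q^i)'(Qx)Q'(x)=(Q^{i+1})'(x)$, the product telescopes: $\rho(Qx)|Q'(x)|/\rho(x)=|(Q^m)'(x)|^{1/m}\ge\lambda_1$ on $X$ for some $\lambda_1>1$. So a single iterate expands for the metric $\rho|dx|$. Fix $\lambda\in(1,\lambda_1)$ and put $B_x(r)=D(x,r/\rho(x))$. We have $|Q(\xi)-Q(x)-Q'(x)(\xi-x)|\le C|\xi-x|^2$ uniformly for $x\in X$, $|\xi-x|\le\frac12$. Hence if $r>0$ is small: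
\begin{enumerate}
\item[(1)] $\rho(Qx)|Qx'-Qx|\ge\lambda\rho(x)|x'-x|$ for $x,x'\in X$ with $|x-x'|\le2r/\min\rho$;
\item[(2)] there is $\delta_1>0$ such that for $\sup|G-Q|<\delta_1$, $x\in X$ and $\xi\in\partial B_x(r)$ we have $|G(\xi)-Q(x)-Q'(x)(\xi-x)|<(\lambda_1-\lambda)r/\rho(Qx)$, while $|Q(x)+Q'(x)(\xi-x)-y|>(\lambda_1-\lambda)r/\rho(Qx)$ for $y\in B_{Qx}(\lambda r)$, because $|Q'(x)(\xi-x)|\ge\lambda_1r/\rho(Qx)$.
\end{enumerate}

\emph{The conjugacy.} The affine map $\xi\mapsto Q(x)+Q'(x)(\xi-x)$ takes each value $y\in B_{Qx}(\lambda r)$ once in $B_x(r)$. By (2) and Rouch\'e's theorem so does $G$. This gives holomorphic branches $g_x:B_{Qx}(\lambda r)\to B_x(r)$ of $G^{-1}$, depending continuously on $x$. The inclusion $B_x(r)\subset B_x(\lambda r)$ contracts hyperbolic metrics by the factor $1/\lambda$. So the maps $g_{x,n}=g_x\circ g_{Qx}\circ\dots\circ g_{Q^{n-1}x}$ contract uniformly at rate $\lambda^{-n}$, and $i_G(x)=\lim_ng_{x,n}(Q^nx)$ exists uniformly on $X$. It is continuous in $x$ and holomorphic in $\nu$ if $G=G_\nu$ depends holomorphically on $\nu$; and $G\circ i_G=i_G\circ Q$,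 $i_Q=\mathrm{id}$. It is injective: if $i_G(x)=i_G(x')$, then $i_G(Q^nx)=i_G(Q^nx')$, so $|Q^nx-Q^nx'|\le2r/\min\rho$ for all $n$; by (1), $\lambda^n\rho(x)|x-x'|\le\rho(Q^nx)|Q^nx-Q^nx'|$, which is bounded; hence $x=x'$. Since $(g_{x,n})'=O(\lambda^{-n})$ at $i_G(Q^nx)$, the set $i_G(X)$ is an expanding set of $G$.

\emph{Dimension.} Given $F$ with $\sup|F-Q|<\delta<\delta_1$, apply this to $F_\nu=Q+\nu(F-Q)$, $|\nu|<\delta_1/\delta$. Then $\nu\mapsto i_{F_\nu}$ is a holomorphic motion of $X$. By the $\lambda$-lemma (Bers--Royden, S{\l}odkowski), applied to $X\cup\{\infty\}$ with $\infty$ fixed, $i_F=i_{F_1}$ extends to a $K$-quasiconformal map of the sphere fixing $\infty$, with $K=\frac{1+\delta/\delta_1}{1-\delta/\delta_1}$. Its inverse is $1/K$-H\"older on compact subsets of $\mathbb C$. So $\dim_Hi_F(X)\ge\dim_HX/K>e$ if $\delta$ is small.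
\end{proof}

\begin{lemma}\label{lem:transfer}
Let $p\in\overline{\mathcal T_j}$. If $R_{j,p}$ has an expanding set $X\subset\{|x|<10\}$, then $\dim_HJ(f_p)\ge\dim_HX$.
\end{lemma}

\begin{proof}
$R_{j,p}$ is affinely conjugate to $f_p^{\,j+2}$ on a disc, so $Y=1+X/M_j$ is an expanding set of $f_p^{\,j+2}$ with $\dim_HY=\dim_HX$. The orbit of a point $y\in Y$ under $f_p^{\,j+2}$ stays in the compact set $Y\subset\mathbb C$, and the derivatives of the iterates at $y$ tend to $\infty$. This is impossible at a point of normality, so $Y\subset J(f_p)$.
\end{proof}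

\subsection{The basilica component: proof of Theorem~\ref{thm:one}}

\begin{theorem}[Przytycki \cite{Prz}; for polynomials Zdunik \cite{Zd}]\label{thm:Prz}
Let $\Omega$ be a simply connected immediate basin of an attracting periodic point of a rational map $f$. Then the supremum of $\dim_H$ of expanding sets in $\partial\Omega$ is $>1$, unless $f\circ\pi=\pi\circ B$ for a finite Blaschke product $B$ and a rational map $\pi$ of degree $1$ or $2$.
\end{theorem}

\begin{proposition}\label{prop:hypdim}
If $|c+1|\le\frac14$, then $c\in\mathbf M$ and $\mathrm{hypdim}(Q_c)>1$.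
\end{proposition}

The exceptional case of Theorem~\ref{thm:Prz} would force all multipliers of cycles in $J(Q_c)$ to be real or imaginary. We exclude this by computing the multipliers of the two $3$-cycles.

\begin{proof}
For $|c+1|<\frac14$ the $2$-cycle, of multiplier $4(1+c)$, is attracting, so $c\in\mathbf M$; as $\mathbf M$ is closed, this holds for $|c+1|\le\frac14$. In all cases $Q_c$ has a non-repelling finite cycle: the $2$-cycle, or, for $c=-\frac34$, the fixed point with multiplier $-1$. A quadratic polynomial has at most one such cycle, so all other finite cycles are repelling. The basin of $\infty$ is simply connected with boundary $J(Q_c)$. By Theorem~\ref{thm:Prz} we have to exclude the exceptional case $Q_c\circ\pi=\pi\circ B$.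

\emph{In the exceptional case every multiplier of a cycle in $J(Q_c)$ lies in $\mathbb R\cup i\mathbb R$.} We have $J(B)=\pi^{-1}(J(Q_c))$, and $J(B)$ lies in the unit circle. Since $B$ preserves the circle, its multipliers at periodic points there are real. Let $z\in J(Q_c)$ have period $n$ and multiplier $\lambda$. Then $B^n$ maps $\pi^{-1}(z)\subset J(B)$, a set of at most two points, into itself. So some $y\in\pi^{-1}(z)$ is fixed by $B^k$ with $k\in\{n,2n\}$. Comparing leading terms of $Q_c^k\circ\pi=\pi\circ B^k$ at $y$, we see that $(Q_c^k)'(z)$ equals $(B^k)'(y)$ or its square, according to the local degree of $\pi$ at $y$. Hence $\lambda$ or $\lambda^2$ is real.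

\emph{The $3$-cycles.} The multipliers of the fixed points of $Q_c$ are not cube roots of unity, since each fixed point is repelling or has multiplier $-1$. So the zeros of $(Q_c^3(x)-x)/(Q_c(x)-x)$ are points of exact period $3$; since these are repelling, the six zeros are simple. So there are two $3$-cycles, both in $J(Q_c)$. Their multipliers $\lambda,\lambda'$ are $8$ times the products of the cycle points. The product of all six points is the constant term $Q_c^3(0)/Q_c(0)=c^3+2c^2+c+1$, so
\[
\lambda\lambda'=64(c^3+2c^2+c+1).
\]
For all but finitely many $c\in\mathbb C$ there are two $3$-cycles, and $\lambda+\lambda'$ is a single-valued, holomorphic and locally bounded function of $c$; so it extends to an entire function. It is $O(|c|^{3/2})$ because periodic points are $O(|c|^{1/2})$; so it is a polynomial of degree at most $1$. It is $16$ at $c=0$ (both multipliers are $8$) and $0$ at $c=-2$ (where $Q_c(2\cos\varphi)=2\cos2\varphi$; the cycles of $2\cos\frac{2\pi}7$ and $2\cos\frac{2\pi}9$ have multipliers $8$ and $-8$). Hence $\lambda+\lambda'=16+8c$. The discriminant is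
\[
(16+8c)^2-256(c^3+2c^2+c+1)=-64c^2(4c+7).
\]

If $c$ is real, then $-\frac54\le c\le-\frac34$ and the discriminant is negative. So $\lambda'=\bar\lambda\notin\mathbb R$ and $\mathrm{Re}\,\lambda=8+4c>0$; hence $\lambda\notin\mathbb R\cup i\mathbb R$. (For $c=-1$, for instance, $\lambda=4\pm4\sqrt3\,i$.) If $c$ is not real, the sum is nonreal with positive real part. If both multipliers were in $\mathbb R\cup i\mathbb R$, one would be real and the other imaginary, so the product would be imaginary and $\mathrm{Re}\bigl(c(c+1)^2+1\bigr)=0$. But $|c(c+1)^2|\le\frac54\cdot\frac1{16}<1$. So the exceptional case does not occur.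
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:one}]
For each $c$ in the closed disc $\{|c+1|\le\frac14\}$ choose an expanding set $X_c\subset J(Q_c)$ with $\dim_HX_c>1$; as $c\in\mathbf M$, it lies in $\{|x|\le2\}$. By Lemma~\ref{lem:stability} there are $e_c>1$ and $\delta_c>0$ such that every holomorphic $F$ with $\sup_{|x|<10}|F-Q_c|<\delta_c$ has an expanding set of dimension $>e_c$. Cover the closed disc by finitely many discs $D(c_i,\delta_{c_i}/2)$, let $O$ be their union and $e=\min_ie_{c_i}>1$. Apply Proposition~\ref{prop:trap} to $W=\{|c+1|<\frac14\}$, $q=2$, and this $O$. For $j$ large and any class in $\mathcal H_j$, choose $p$ as in (ii) and $i$ with $c_j(p)\in D(c_i,\delta_{c_i}/2)$. By \eqref{eq:renorm},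
\[
\sup_{|x|<10}|R_{j,p}-Q_{c_i}|\le\epsilon_j+|c_j(p)-c_i|<\delta_{c_i}
\]
as soon as $\epsilon_j<\frac12\min_i\delta_{c_i}$. So $R_{j,p}$ has an expanding set of dimension $>e$, and $\dim_HJ(f_p)>e$ by Lemma~\ref{lem:transfer}. Hence for $j$ large
\[
\inf_{f\in\mathcal H_j}\dim_HJ(f)\ \ge\ e\ >\ 1=\dim_CJ(f_0)\qquad(f_0\in\mathcal H_j).\qedhere
\]
\end{proof}

\subsection{Near a generic boundary point of $\mathbf M$: proof of Theorem~\ref{thm:two}}

We use two more results. Shishikura \cite{Shi}: for generic $c_*\in\partial\mathbf M$, $\mathrm{hypdim}(Q_{c_*})=2$. Douady--Hubbard, McMullen \cite{McM}: every neighborhood of a point of $\partial\mathbf M$ contains a small copy of $\mathbf M$, whose main component is a hyperbolic component of $\mathbf M$.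

\begin{proof}[Proof of Theorem~\ref{thm:two}]
We may assume $\varepsilon\in(0,1)$. Take $c_*\in\partial\mathbf M$ with $\mathrm{hypdim}(Q_{c_*})=2$. There is an expanding set of $Q_{c_*}$ in $J(Q_{c_*})\subset\{|x|\le2\}$ of dimension $>2-\varepsilon/2$. By Lemma~\ref{lem:stability} there is $\delta\in(0,\frac14)$ such that every holomorphic $F$ with $\sup_{|x|<10}|F-Q_{c_*}|<2\delta$ has an expanding set of dimension $>2-\varepsilon/2$. Choose a hyperbolic component $W$ of $\mathbf M$ with $\overline W\subset O:=D(c_*,\delta)$. Its period $q$ is at least $2$, since the closure of the component of period $1$ contains both $-\frac34$ and $\frac14$, and so is not contained in a disc of radius $\delta<\frac14$. Apply Proposition~\ref{prop:trap}. For $j$ large and any class in $\mathcal H_j$, choose $p$ as in (ii). Then $\sup_{|x|<10}|R_{j,p}-Q_{c_*}|\le\epsilon_j+|c_j(p)-c_*|<2\delta$ as soon as $\epsilon_j<\delta$, and $\dim_HJ(f_p)>2-\varepsilon/2$ by Lemma~\ref{lem:transfer}. So $\inf_{\mathcal H_j}\dim_HJ(f)\ge2-\varepsilon/2>2-\varepsilon$, while $\dim_CJ(f_0)=1$ for $f_0\in\mathcal H_j$.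
\end{proof}

\begin{thebibliography}{99}

\bibitem{BK} Bourdon and Kleiner, \emph{Groups Geom. Dyn.} \textbf{7} (2013).

\bibitem{Car} Carrasco Piaggio, \emph{Ann. Sci. \'ENS} \textbf{46} (2013).

\bibitem{DH} Douady and Hubbard, \emph{\'Etude dynamique des polyn\^omes complexes}.

\bibitem{McM} McMullen, \emph{The Mandelbrot set is universal}.

\bibitem{Milnor93} Milnor, \emph{Experiment. Math.} \textbf{2} (1993).

\bibitem{MilnorAst} Milnor, \emph{Ast\'erisque} \textbf{261}.

\bibitem{MilnorBook} Milnor, \emph{Dynamics in One Complex Variable}.

\bibitem{Prz} Przytycki, \emph{Bull. Polish Acad. Sci. Math.} \textbf{54} (2006).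

\bibitem{QY} Weiyuan Qiu and Fei Yang, \emph{Quasisymmetric uniformization and Hausdorff dimensions of Cantor circle Julia sets}, arXiv:1811.10042 (2018).

\bibitem{Shi} Shishikura, \emph{Ann. of Math.} \textbf{147} (1998).

\bibitem{Zd} Zdunik, \emph{Invent. Math.} \textbf{99} (1990).

\end{thebibliography}

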